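\title{Unwinding chord-arc curves in BMO: connectedness of the arc-length locus}

\begin{abstract}
Simultaneous uniformization identifies an open subset of the product of two BMO Teichm\"uller spaces with an open subset of $\mathrm{BMO}(\mathbb R)$, by sending a pair of Teichm\"uller classes to $\log\gamma'$, where $\gamma$ is the associated parametrization of a chord-arc curve. The purely imaginary points of this open set form a set $Z$; they correspond to parametrizations by arc length. We prove that $Z$ is path-connected. The Beltrami coefficient of a given point is first switched off periodically in a depth variable, which keeps the curves uniformly chord-arc and keeps $\log|\gamma'|$ close to $L^\infty$; the bounded real part is then replaced by a fine zigzag of the tangent direction. We also determine the connected components of the set of all imaginary BMO classes $i\theta$ for which $\int_0^x e^{i\theta}$ parametrizes a chord-arc curve.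
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Tangent angles of chord-arc curves}
Throughout, an \emph{interval} is bounded and has positive length, and $\xi_I=\frac1{|I|}\int_I\xi$. The space $\mathrm{BMO}(\mathbb R)$ consists of the locally integrable $\xi:\mathbb R\to\mathbb C$ with
\[
\|\xi\|_*=\sup_I\frac1{|I|}\int_I|\xi-\xi_I|<\infty ,
\]
taken modulo constants; it is a complex Banach space, and $\|\xi\|_*\le2\|\xi\|_\infty$. By $i\,\mathrm{BMO}(\mathbb R)$ we denote the real Banach subspace of classes that have a purely imaginary representative.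

An injective continuous map $\gamma:\mathbb R\to\mathbb C$ is \emph{chord-arc with constant $K$} if $\operatorname{length}\gamma([a,b])\le K|\gamma(b)-\gamma(a)|$ for all $a<b$. If moreover $|\gamma(x)|\to\infty$ as $|x|\to\infty$, its image is a \emph{chord-arc curve} (through $\infty$). For a real measurable function $\theta$ put
\[
g_\theta(x)=\int_0^xe^{i\theta(t)}\,dt .
\]
This map has unit speed and tangent angle $\theta$, and it parametrizes a chord-arc curve with constant $K$ exactly when
\begin{equation}\label{eq:ca}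
\Big|\int_Ie^{i\theta}\Big|\ge\frac{|I|}K\qquad\text{for every interval }I .
\end{equation}
Adding a constant to $\theta$ rotates the curve. So the set $\widehat Z$ of classes $i\theta\in i\,\mathrm{BMO}(\mathbb R)$ satisfying \eqref{eq:ca} for some $K$ is well defined. It contains $i\theta$ if $|\theta|\le\alpha<\pi/2$, since then $\operatorname{Re}e^{i\theta}\ge\cos\alpha$. It also contains $ia\log|x|$ for every real $a$: here $g_\theta(x)=x|x|^{ia}/(1+ia)$ is a logarithmic spiral, and $z\mapsto z|z|^{ia}$ is Lipschitz in the plane with constant $1+|a|$, as is its inverse $w\mapsto w|w|^{-ia}$.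

Can every chord-arc curve be unwound to a straight line so that its tangent angle moves continuously in BMO? As it stands, the question has a defect: the curve determines $\theta$ only up to functions with values in $2\pi\mathbb Z$. Both $\theta=0$ and $\theta=2\pi\mathbf 1_{[0,1]}$ describe the real line, and by Theorem~\ref{thm:comp} below they lie in different components of $\widehat Z$. Teichm\"uller theory selects one branch of the angle for each curve, and this leads to the right question.

\subsection{Simultaneous uniformization and the set $Z$}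
Let $\mathbb H^\pm$ be the upper and lower half-planes and $dm$ planar Lebesgue measure. A \emph{Beltrami coefficient} on a domain is a measurable $\mu$ with $\|\mu\|_\infty<1$. A quasiconformal map $f$ has complex dilatation $\mu_f=f_{\bar z}/f_z$, and by the measurable Riemann mapping theorem every Beltrami coefficient on $\mathbb C$ is the dilatation of a unique quasiconformal homeomorphism of $\mathbb C$ that is \emph{normalized}, that is, fixes $0$ and $1$. Two Beltrami coefficients on $\mathbb H^\pm$ are \emph{Teichm\"uller equivalent} if the quasiconformal self-maps of $\mathbb H^\pm$ with these dilatations that fix $0,1,\infty$ agree on $\mathbb R$. A measure $\nu$ on $\mathbb C\setminus\mathbb R$ is a \emph{Carleson measure} if $\nu(\{\operatorname{Re}z\in I,\ |\operatorname{Im}z|<|I|\})\le C_0|I|$ for all intervals $I$; the least such $C_0$ is its Carleson norm $\|\nu\|_c$. We call $\mu$ \emph{admissible} if $|\mu(z)|^2|\operatorname{Im}z|^{-1}dm$ is a Carleson measure. The BMO Teichm\"uller space $T_B^\pm$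 is the set of classes $[\mu]$ of admissible Beltrami coefficients on $\mathbb H^\pm$.

For $P=([\mu^+],[\mu^-])\in T_B^+\times T_B^-$ let $f$ be the normalized quasiconformal map of $\mathbb C$ with dilatation $\mu^\pm$ on $\mathbb H^\pm$. Its restriction $\gamma_P=f|_{\mathbb R}$ depends only on $P$. Let $\widetilde T_C$ be the set of $P$ for which $\gamma_P(\mathbb R)$ is a chord-arc curve. The following is known, and we take it for granted. For $P\in\widetilde T_C$ the map $\gamma_P$ is locally absolutely continuous with $\log\gamma_P'\in\mathrm{BMO}(\mathbb R)$; the set $\widetilde T_C$ is open in $T_B^+\times T_B^-$; and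
\[
\Lambda:\widetilde T_C\to\mathrm{BMO}(\mathbb R),\qquad P\mapsto\log\gamma_P',
\]
is a biholomorphic homeomorphism onto an open subset of $\mathrm{BMO}(\mathbb R)$. We shall use only the following properties of $\Lambda$.
\begin{itemize}
\item[($\Lambda$1)] If $\psi$ represents $\Lambda(P)$, then $\gamma_P'=c\,e^\psi$ a.e.\ for a constant $c\ne0$.
\item[($\Lambda$2)] $\Lambda$ is continuous, and $\Lambda(0)=0$, where $0=([0],[0])$ and $\gamma_0=\mathrm{id}$.
\item[($\Lambda$3)] $\Lambda(\widetilde T_C)$ is open. (This is needed only for Theorem~\ref{thm:comp}.)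
\end{itemize}
Define
\[
Z=i\,\mathrm{BMO}(\mathbb R)\cap\Lambda(\widetilde T_C),
\]
an open subset of $i\,\mathrm{BMO}(\mathbb R)$. If $i\theta=\Lambda(P)\in Z$, then $\gamma_P'=c\,e^{i\theta}$, so $\gamma_P$ has constant speed and $g_\theta$ is an affine image of $\gamma_P$. Thus $Z\subset\widehat Z$, and $Z$ is the locus of parametrizations by arc length. In Matsuzaki's paper \cite{M} one reads: ``We do not know whether $Z$ is connected or not.''

\begin{theorem}\label{thm:main}
The set $Z$ is path-connected.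
\end{theorem}

\begin{theorem}\label{thm:comp}
The connected components of $\widehat Z$ are exactly the sets $Z+2\pi in$, where $n$ runs over the classes modulo constants of integer-valued functions in $\mathrm{BMO}(\mathbb R)$. These sets are open in $i\,\mathrm{BMO}(\mathbb R)$ and pairwise disjoint for distinct classes, and $Z$ is the component containing $0$.
\end{theorem}

\subsection{Why the obvious deformations fail}
One expects the answer yes, since a polygon such as the one in Figure~\ref{fig:poly} can visibly be unfolded. But the visible deformations are not paths in $Z$. The segment $s\mapsto si\theta$ may leave $\widehat Z$.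

\begin{example}\label{ex:poly}
Let $\theta=0$ outside $[0,34]$, and let $\theta$ take the values $\frac\pi2,\pi,\frac{3\pi}2,2\pi,\frac{3\pi}2,\pi,\frac\pi2$ on consecutive intervals of lengths $3,9,1,8,1,9,3$ filling $[0,34]$. The curve $g_\theta$ is the simple polygon on the left of Figure~\ref{fig:poly}. It satisfies \eqref{eq:ca}: for $|I|\le1$ the arc has at most one corner, a right angle; for large $|I|$ use that $g_\theta(x)-x$ is bounded; for the remaining $I$ use injectivity and compactness. In fact $i\theta\in Z$ (Remark~\ref{rem:poly}). For $\frac56\theta$ the first five edges have directions $75^\circ,150^\circ,225^\circ,300^\circ,225^\circ$. The second edge ends above the real axis, the fifth ends at height $3\sin75^\circ+\frac92-\sqrt2-4\sqrt3<0$, and on the third to fifth edges the real part is at most $3\cos75^\circ-9\cos30^\circ+8\cos60^\circ<0$. So $g_{5\theta/6}$ crosses its own initial ray $(-\infty,0)$, and $\frac56i\theta\notin\widehat Z$.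
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.33,thick]
\draw[->] (-13,0)--(0,0)--(0,3)--(-9,3)--(-9,2)--(-1,2)--(-1,1)--(-10,1)--(-10,4)--(3,4);
\begin{scope}[shift={(19,0)}]
\draw[->] (-13,0)--(0,0)--++(75:3)--++(150:9)--++(225:1)--++(300:8)--++(225:1)--++(150:9)--++(75:3)--++(0:14);
\end{scope}
\end{tikzpicture}
\caption{Left: a chord-arc polygon with tangent angle $\theta$ rising from $0$ to $2\pi$ and falling back to $0$ in steps of $\pi/2$. Right: the curve with the same edge lengths and tangent angle $\frac56\theta$, which crosses itself.}\label{fig:poly}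
\end{figure}

Shortening edges is not allowed either: moving a jump of $\theta$ is discontinuous in BMO, because $\|\mathbf 1_{[0,\infty)}-\mathbf 1_{[h,\infty)}\|_*\ge\frac12$ for every $h>0$ (test on $[0,2h]$). For the same reason one cannot take an arbitrary path of curves and reparametrize each curve by arc length, since reparametrization moves the jumps of the tangent angle.

The proof has two steps. In the first (Sections~\ref{sec:annulus}--\ref{sec:trunc}) we join $P=\Lambda^{-1}(i\theta)$ to $0$ inside $\widetilde T_C$ by a path along which the curves are uniformly chord-arc and $\log|\gamma'|$ stays as close to $L^\infty$ as we like. In the second (Sections~\ref{sec:sign} and~\ref{sec:proof}) we trade the bounded real part for a zigzag of the tangent, without reparametrizing. Section~\ref{sec:branch} identifies the branch of the logarithm chosen by $\Lambda$; this shows that the final path lies in $Z$ and not merely in $\widehat Z$, and it gives Theorem~\ref{thm:comp}.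

\section{The two steps in model cases}\label{sec:model}

\subsection{Switching off a spiral}\label{sec:spiral}
The natural path from $\mu$ to $0$ is $\tau\mu$ with a constant $\tau$ decreasing from $1$ to $0$. The spiral $F(z)=z|z|^{ia}$, $a\ne0$, shows what goes wrong and how to repair it. Its dilatation has constant modulus and is not admissible, so the computation is only a model of what happens at the single boundary point $0$.

Let $f(z)=z\exp\varphi(\log|z|)$ with $\varphi:\mathbb R\to\mathbb C$ Lipschitz and $\operatorname{Re}\varphi'\ge0$. In the coordinate $\zeta=\log z=s+it$ the map $f$ becomes $G(\zeta)=\zeta+\varphi(s)$, with $G_\zeta=1+\varphi'/2$ and $G_{\bar\zeta}=\varphi'/2$, so $\mu_f=\frac{\varphi'}{2+\varphi'}\,z/\bar z$. For $F$ we have $\varphi'=ia$ and $\mu_F=\kappa z/\bar z$ with $\kappa=ia/(2+ia)$; note that $\operatorname{Re}\kappa=|\kappa|^2=a^2/(4+a^2)$. Given $\tau=\tau(s)\in[0,1]$, the dilatation $\tau\mu_F$ corresponds to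
\[
\varphi'=\frac{2\tau\kappa}{1-\tau\kappa},\qquad
\operatorname{Re}\varphi'=\frac{2(\tau\operatorname{Re}\kappa-\tau^2|\kappa|^2)}{|1-\tau\kappa|^2}=\frac{2\tau(1-\tau)|\kappa|^2}{|1-\tau\kappa|^2},
\]
and on the real line $\gamma=f|_{\mathbb R}$ satisfies
\[
\log|\gamma'(x)|=\operatorname{Re}\varphi(\log|x|)+\log\Big|\frac{1+\tau\kappa}{1-\tau\kappa}\Big|,
\]
where the last term is bounded. For constant $\tau\in(0,1)$ we get $\log|\gamma'|=p\log|x|+\mathrm{const}$ with $p>0$ determined by $\tau$ and $a$. This is at a definite distance from $L^\infty$: if $\log|x|$ were in the BMO closure of $L^\infty$, the John--Nirenberg inequality would make $|x|^{-2}$ locally integrable. The drift $\operatorname{Re}\varphi'$ is quadratic in $\kappa$ and \emph{vanishes where $\tau\in\{0,1\}$}. So let $\tau$ be $m$-periodic in $s$ with $\tau\in\{0,1\}$ outside a set of length at most $8$ in each period. Then $\log|\gamma'|=p\log|x|+(\text{bounded})$, where $p$, the mean of $\operatorname{Re}\varphi'$ over a period, is at most $4|\kappa|^2(1-|\kappa|)^{-2}/m$.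 Such $\tau$ can be deformed from $1$ to $0$ continuously in the supremum norm: open a short gap in each period, widen it, and erase the short remainder. Periodicity is what makes this possible. A single transition from $1$ to $0$ would produce no drift at all, but it would have to travel from $s=-\infty$ to $s=+\infty$, which is discontinuous in the supremum norm at both ends.

For an admissible $\mu$ this must be done at all points of $\mathbb R$ at once. The variable $\log(1/|z|)$, which in the model is proportional to the amount of $|\mu|^2|z|^{-2}dm$ between $|z|$ and $1$, is replaced by a depth function $N(z)$ built from $\mu$.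

\subsection{Slowing down by a zigzag}\label{sec:corner}
Suppose $\gamma'=e^{B+iT}$ with $B$ bounded; after scaling, $B\le0$, and $e^B=\cos\alpha$ with $0\le\alpha\le\alpha_{\max}<\pi/2$. For a function $\sigma$ with values $\pm1$,
\begin{equation}\label{eq:zigzag}
e^{i(T+\sigma\alpha)}=\cos\alpha\,e^{iT}+i\sigma\sin\alpha\,e^{iT}.
\end{equation}
If $\sigma$ oscillates fast, the unit-speed curve $g_{T+\sigma\alpha}$ follows $\gamma$ with the same parameter. On scales below the oscillation of $\sigma$ the last term does not average out, and there the chord-arc condition must come from $T$ and $\alpha$ being nearly constant.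

Take a corner: $T=\vartheta\mathbf 1_{(0,\infty)}$ with $0<\vartheta<\pi$, and $\alpha$ constant. A careless $\sigma$ fails: if $\sigma=-1$ on $(-h,0)$, $\sigma=1$ on $(0,h)$ and $\vartheta+2\alpha=\pi$, the curve folds back onto itself at $0$. Instead fix an integer $p$ and let $\sigma$ be, on each of the intervals $\pm[2^j,2^{j+1})$, $j\in\mathbb Z$, a square wave with $p$ full periods. If $I$ lies on one side of $0$, then $\operatorname{Re}\big(e^{-iT}\int_Ie^{i(T+\sigma\alpha)}\big)=|I|\cos\alpha$. If $I=[-a,b]\ni0$, then $|\int_0^b\sigma|\le b/p$ and $|\int_{-a}^0\sigma|\le a/p$, because only an incomplete period contributes, while $|\int_Ie^{iT}|=|a+be^{i\vartheta}|\ge|I|\cos(\vartheta/2)$. By \eqref{eq:zigzag}, $|\int_Ie^{i(T+\sigma\alpha)}|\ge(\cos\alpha\cos(\vartheta/2)-1/p)|I|$. For large $p$ the zigzag is chord-arc. On every interval either the data are constant or $\sigma$ cancels; Lemma~\ref{lem:sign} produces the same dichotomy for arbitrary bounded data.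

\section{Standard facts}\label{sec:facts}

The letters $C,c$ denote positive constants that may change from line to line.

\begin{itemize}
\item[(Q1)] A quasiconformal map $f$ is absolutely continuous on almost every horizontal and vertical line, also after conformal changes of coordinates; $|f(E)|=\int_E|f_z|^2(1-|\mu_f|^2)\,dm$; $f$ and $f^{-1}$ preserve null sets; and $|\mu_{f\circ F^{-1}}\circ F|=|\mu_f-\mu_F|/|1-\overline{\mu_F}\mu_f|$ a.e. A homeomorphism of $\mathbb C$ that is quasiconformal off $\mathbb R$ is quasiconformal.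
\item[(Q2)] (Quasisymmetry.) For $k<1$ there is an increasing homeomorphism $\eta$ of $[0,\infty)$ such that every quasiconformal homeomorphism $f$ of $\mathbb C$ with $\|\mu_f\|_\infty\le k$ satisfies
\[
|f(w)-f(A)|\le\eta\Big(\frac{|w-A|}{|w'-A|}\Big)|f(w')-f(A)|\qquad(w'\ne A).
\]
We put $\lambda=\eta(1)\ge1$. For $\gamma=f|_{\mathbb R}$, $I=[a,b]$ and $x\in I$ this gives
\begin{equation}\label{eq:qsline}
\frac1{2\lambda}|\gamma(b)-\gamma(a)|\le|\gamma(x+|I|)-\gamma(x)|\le\lambda\eta(2)|\gamma(b)-\gamma(a)|.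
\end{equation}
Indeed, $|\gamma(a)-\gamma(x)|$ and $|\gamma(b)-\gamma(x)|$ are at most $\lambda$ times the middle term; and if, say, $|x-a|\ge|I|/2$, the middle term is at most $\eta(2)|\gamma(a)-\gamma(x)|\le\eta(2)\lambda|\gamma(b)-\gamma(a)|$.
\item[(B1)] (John--Nirenberg.) $\frac1{|I|}\int_I\exp(c|\xi-\xi_I|/\|\xi\|_*)\le C$ with absolute constants.
\item[(B2)] (Garnett--Jones \cite{GJ}.) If $u\in\mathrm{BMO}(\mathbb R)$ is real and, for some $t_0$, $|\{x\in I:|u-u_I|>t\}|\le e^{-t/\epsilon}|I|$ for all $I$ and all $t>t_0$, then $\operatorname{dist}_{\mathrm{BMO}}(u,L^\infty)\le C\epsilon$ with $C$ absolute.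
\item[(T)] (Shen--Wei \cite{SW}.) $T_B^\pm$ carries the quotient topology from the set of admissible Beltrami coefficients with the norm $\|\mu\|_\infty+\|\,|\mu|^2|\operatorname{Im}z|^{-1}dm\,\|_c^{1/2}$. In particular $\mu\mapsto[\mu]$ is continuous.
\end{itemize}

\begin{lemma}\label{lem:exist}
If $g$ is a unit-speed parametrization of a chord-arc curve through $\infty$, then $g=a\gamma_P+b$ for some $P\in\widetilde T_C$ and constants $a\ne0$, $b$.
\end{lemma}

\begin{proof}
Recall that a weight $w\ge0$ is in $A_\infty$ if $\int_Ew/\int_Iw\le C(|E|/|I|)^c$ for all measurable $E\subset I$. Let $\Omega^+,\Omega^-$ be the domains to the left and to the right of $g$, and let $F^\pm:\mathbb H^\pm\to\Omega^\pm$ be conformal, fixing $\infty$, and extended homeomorphically to $\mathbb R$. By Lavrentiev's theorem \cite{JK}, $F^\pm|_{\mathbb R}$ is locally absolutely continuous and $|(F^\pm)'|\in A_\infty$. Since $g$ has unit speed, $g^{-1}\circ F^\pm$ is an increasing homeomorphism of $\mathbb R$ with derivative $|(F^\pm)'|$.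 The inverse of a locally absolutely continuous homeomorphism of $\mathbb R$ with $A_\infty$ derivative is of the same type, so $h^\pm=(F^\pm)^{-1}\circ g$ is of this type. By Fefferman--Kenig--Pipher \cite{FKP}, $h^\pm$ extends to a quasiconformal self-map $H^\pm$ of $\mathbb H^\pm$ with admissible dilatation $\mu^\pm$. The map equal to $F^\pm\circ H^\pm$ on $\mathbb H^\pm$ and to $g=F^\pm\circ h^\pm$ on $\mathbb R$ is a homeomorphism of $\mathbb C$, quasiconformal by (Q1), with dilatation $\mu^\pm$ on $\mathbb H^\pm$. It differs from the normalized map by an affine map, so $P=([\mu^+],[\mu^-])$ works.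
\end{proof}

\section{Distortion across an annulus}\label{sec:annulus}

For a homeomorphism $f$ of $\mathbb C$ and points $w_1,w_2\ne A$ let
\[
D_f(A;w_1,w_2)=\log\frac{|f(w_2)-f(A)|}{|w_2-A|}-\log\frac{|f(w_1)-f(A)|}{|w_1-A|}
\]
be the change of the logarithmic stretching between two scales. The next lemma replaces the explicit formula of Section~\ref{sec:spiral}: it gives $D_f$ to first order in $\mu_f$, with a quadratic error.

\begin{lemma}\label{lem:annulus}
Let $f$ be a quasiconformal homeomorphism of $\mathbb C$ with $\|\mu_f\|_\infty\le k<1$, let $r=|w_1-A|$, $R=|w_2-A|$, $0<r<R$, and $\mathcal R=\{r<|w-A|<R\}$. Then, with $C=C(k)$,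
\begin{equation}\label{eq:ann1}
\Big|D_f(A;w_1,w_2)-\frac1\pi\operatorname{Re}\int_{\mathcal R}\frac{\mu_f(w)}{(w-A)^2}\,dm\Big|\le C\Big(1+\int_{\mathcal R}\frac{|\mu_f|^2}{|w-A|^2}\,dm\Big),
\end{equation}
and in particular
\begin{equation}\label{eq:ann2}
|D_f(A;w_1,w_2)|\le C\Big(1+\int_{\mathcal R}\frac{|\mu_f|}{|w-A|^2}\,dm\Big).
\end{equation}
\end{lemma}

\begin{proof}
We may assume $A=f(A)=0$. On the cylinder $S=\{\zeta=s+it:\log r<s<\log R,\ t\in\mathbb R/2\pi\mathbb Z\}$ consider $G(\zeta)=\log f(e^\zeta)$, an injective map into $\mathbb C/2\pi i\mathbb Z$. Its dilatation is $\kappa(\zeta)=\mu_f(w)\bar w/w$, $w=e^\zeta$, and $dm(\zeta)=|w|^{-2}dm(w)$, so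
\[
\int_S\kappa\,dm=\int_{\mathcal R}\mu_f\,w^{-2}dm,\qquad\int_S|\kappa|^2dm=\int_{\mathcal R}|\mu_f|^2|w|^{-2}dm .
\]
Let $L=\log(R/r)$, $\Delta=\log|f(w_2)/f(w_1)|$, $d=2\log\lambda$, and let $J=|G_\zeta|^2(1-|\kappa|^2)$ be the Jacobian; thus $D_f=\Delta-L$. By (Q2), $f(\mathcal R)\subset\{\lambda^{-1}|f(w_1)|\le|w|\le\lambda|f(w_2)|\}$, so $\int_SJ\le2\pi(\Delta+d)$. Put $q_\pm=|1\pm\kappa|^2/(1-|\kappa|^2)$. From
\[
q_\pm=1\pm2\operatorname{Re}\kappa+\frac{2|\kappa|^2(1\pm\operatorname{Re}\kappa)}{1-|\kappa|^2}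
\]
we get $\int_Sq_\pm\le2\pi L\pm2\operatorname{Re}\int_S\kappa+C\int_S|\kappa|^2$. Both bounds for $\Delta$ are length-area arguments.

\emph{Upper bound.} By (Q2), $|f|\ge|f(w_2)|/\lambda$ on $|w|=R$ and $|f|\le\lambda|f(w_1)|$ on $|w|=r$, so $\int|G_s|\,ds\ge\Delta-d$ for a.e.\ $t$. Suppose $\Delta>d$. Since $|G_s|=|G_\zeta||1+\kappa|=(Jq_+)^{1/2}$, the Cauchy--Schwarz inequality gives $4\pi^2(\Delta-d)^2\le2\pi(\Delta+d)\int_Sq_+$, and $(\Delta-d)^2\ge(\Delta+d)(\Delta-3d)$ yields $\Delta\le3d+\frac1{2\pi}\int_Sq_+$. This holds also if $\Delta\le d$. Hence $\Delta-L\le\frac1\pi\operatorname{Re}\int_S\kappa+C+C\int_S|\kappa|^2$.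

\emph{Lower bound.} The image of each circle $|w|=e^s$ winds once around $0$, so $2\pi\le\int|G_t|\,dt$ for a.e.\ $s$, and $|G_t|=|G_\zeta||1-\kappa|=(Jq_-)^{1/2}$. By Cauchy--Schwarz and the inequality $4\pi^2/y\ge4\pi-y$ for $y>0$, we have $\int J\,dt\ge4\pi-\int q_-\,dt$. Integration in $s$ gives $2\pi(\Delta+d)\ge4\pi L-\int_Sq_-\ge2\pi L+2\operatorname{Re}\int_S\kappa-C\int_S|\kappa|^2$. This proves \eqref{eq:ann1}, and \eqref{eq:ann2} follows because $|\mu_f|^2\le|\mu_f|$.
\end{proof}

\section{The depth function}\label{sec:depth}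

In this section and the next, fix $P=([\mu^+],[\mu^-])\in\widetilde T_C$ such that $\gamma_P$ has constant speed, fix admissible representatives, and let $\mu=\mu^\pm$ on $\mathbb H^\pm$. Assume that $\mu$ is not a.e.\ zero. Let $F$ be a quasiconformal map with dilatation $\mu$, scaled so that $F|_{\mathbb R}$ has unit speed. Then, for some $K$,
\begin{equation}\label{eq:bilip}
|x-x'|/K\le|F(x)-F(x')|\le|x-x'|\qquad(x,x'\in\mathbb R).
\end{equation}
Let $\|\mu\|_\infty\le k<1$ and let $C_0$ be the Carleson norm of $d\nu=|\mu|^2|\operatorname{Im}w|^{-1}dm$. \emph{In Sections~\ref{sec:depth} and~\ref{sec:trunc} all constants depend only on $K,k,C_0$.}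

We want a function $N$ on $\mathbb C\setminus\mathbb R$ with three properties: its decrease between heights $\rho$ and $2\rho$ above a point $x\in\mathbb R$ dominates the quadratic error of Lemma~\ref{lem:annulus} on the annulus of radius $\rho$ about $x$; on most of that annulus $N$ is close to its value at $x+i\rho$, so that a function of $N$ is almost radial about every $x$ simultaneously; and its growth towards $\mathbb R$ is exponentially integrable in $x$.

For $w=u+ih$ and $x\in\mathbb R$ let $a_x(w)=|u-x|+|h|$, and let $d\omega=|h|^{1/2}d\nu=|\mu|^2|h|^{-1/2}dm$. The Carleson condition, and then a sum over the sets $\{2^jr\le a_x<2^{j+1}r\}$, give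
\begin{equation}\label{eq:omega}
\nu\{a_x<r\}\le Cr,\qquad\omega\{a_x<r\}\le Cr^{3/2},\qquad\int_{a_x\ge r}a_x^{-5/2}d\omega\le\frac Cr .
\end{equation}
For $x\in\mathbb R$, $y>0$ define
\begin{align*}
N(x,y)&=\int\big[(a_x(w)+y)^{-3/2}-(a_0(w)+1)^{-3/2}\big]\,d\omega(w),\\
n(x,y)&=y\int(a_x(w)+y)^{-5/2}\,d\omega(w),
\end{align*}
and $N(z)=N(\operatorname{Re}z,|\operatorname{Im}z|)$ for $z\notin\mathbb R$. The subtracted term only secures convergence: locally uniformly in $(x,y)$ the bracket is bounded and is $O(a_0^{-5/2})$ for large $w$. So $N$ is finite and continuous by \eqref{eq:omega}.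

\begin{lemma}\label{lem:elem}
\begin{itemize}
\item[(N1)] $-y\,\partial_yN=\frac32n$ and $0<n\le C$.
\item[(N2)] If $|x-x'|\le y'-y$, then $N(x,y)\ge N(x',y')$.
\item[(N3)] If $|x-x'|\le2y$ and $y\le t\le2y$, then $n(x',y)\le Cn(x,y)$ and $c\,n(x,y)\le n(x,t)\le2n(x,y)$. Moreover $c\,n(x,y)\le N(x,y)-N(x,2y)\le Cn(x,y)\le C$.
\item[(N4)] If $|u-x|\le8\rho$, then $|N(u,8\rho)-N(x,\rho)|\le Cn(x,\rho)$.
\end{itemize}
\end{lemma}

\begin{proof}
(N1) Differentiate under the integral. By \eqref{eq:omega}, $n\le y^{-3/2}\omega\{a_x<y\}+y\int_{a_x\ge y}a_x^{-5/2}d\omega\le C$, and $n>0$ because $\omega\ne0$. (N2) $a_x+y\le a_{x'}+|x-x'|+y\le a_{x'}+y'$. (N3) We have $a_x+y\le3(a_{x'}+y)$ and $a_x+y\le a_x+t\le2(a_x+y)$; the last claim follows from $N(x,y)-N(x,2y)=\frac32\int_y^{2y}n(x,t)\,dt/t$. (N4) The numbers $a_u+8\rho$ and $a_x+\rho$ differ by at most $15\rho$, and both are at least $\frac12(a_x+\rho)$, since $a_u+8\rho\ge\max(a_x,8\rho)$. By the mean value theorem their $(-3/2)$-th powers differ by at most $C\rho(a_x+\rho)^{-5/2}$.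
\end{proof}

For $x\in\mathbb R$ and $\rho>0$ let
\[
A_\rho=\{\rho\le|z-x|<2\rho\},\qquad B_\rho=\{|\operatorname{Re}z-x|<8\rho,\ 0<|\operatorname{Im}z|<8\rho\}.
\]
Let $\mathcal Q$ be the family of boxes $J\times[4|J|,8|J|)$, $J$ dyadic, and their reflections in $\mathbb R$; it tiles $\mathbb C\setminus\mathbb R$. Part (b) of the next lemma, with suprema over boxes, will be needed because we shall integrate against the area measure pulled back by $F$, of which we control only the mass of whole boxes.

\begin{lemma}\label{lem:area}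
There is $c_1\in(0,1)$ such that, for all $x\in\mathbb R$ and $\rho>0$, with $n_0=n(x,\rho)$ and $X(z)=|N(z)-N(x,\rho)|$,
\[
\text{\rm(a)}\ \int_{B_\rho}(e^{c_1X}-1)\,dm\le C\rho^2n_0,\qquad
\text{\rm(b)}\sum_{Q\in\mathcal Q,\ Q\cap A_\rho\ne\emptyset}|Q|\sup_Q(e^{c_1X}-1)\le C\rho^2n_0 .
\]
\end{lemma}

\begin{proof}
By symmetry we work in $\mathbb H^+$. If $0\le X\le Y+Cn_0$, $Y\ge0$ and $c_1\le1$, then $n_0\le C$ gives
\begin{equation}\label{eq:exp}
e^{c_1X}-1\le e^{Cn_0}(e^{c_1Y}-1)+e^{Cn_0}-1\le C(e^{c_1Y}-1)+Cn_0 .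
\end{equation}

(a) On $B=(x-8\rho,x+8\rho)\times(0,8\rho)$ let $Y(u,s)=N(u,s)-N(u,8\rho)\ge0$. By (N4), $X\le Y+Cn_0$, so it suffices to bound $\int_B(e^{c_1Y}-1)$. By (N1), $Y(u,s)^j=\frac{3j}2\int_s^{8\rho}Y(u,t)^{j-1}n(u,t)\,dt/t$ for $j\ge1$. Integrating in $s$ over $(0,t)$ cancels the factor $1/t$:
\[
\int_BY^j=\frac{3j}2\int_BY^{j-1}n .
\]
As $n\le C$, induction gives $\int_BY^j\le C_2^{\,j-1}j!\int_BY$ for a constant $C_2$. For $j=1$,
\[
\int_BY=\frac32\int d\omega(w)\int_Bt\,(a_u(w)+t)^{-5/2}\,du\,dt .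
\]
If $a_x(w)\ge16\rho$, then $a_u\ge a_x/2$ and the inner integral is at most $C\rho^3a_x^{-5/2}$. If $a_x(w)<16\rho$, it is at most $\int_B(|u-\operatorname{Re}w|+t)^{-3/2}du\,dt\le C\rho^{1/2}$. In both cases it is at most $C\rho^3(a_x+\rho)^{-5/2}$, so $\int_BY\le C\rho^2n_0$. With $c_1C_2\le\frac12$ the exponential series sums to at most $2c_1\int_BY$.

(b) For $Q=J\times[4\ell,8\ell)$, $\ell=|J|$, let $Q'=J\times[\ell,2\ell)$. By (N2), $\sup_QN\le\inf_{Q'}N$. If $Q$ meets $A_\rho$, then $4\ell<2\rho$, so $Q$ and $Q'$ lie in $\{|\operatorname{Re}z-x|<3\rho,\ \operatorname{Im}z<4\rho\}\subset B_\rho$. For $z\in Q$ and $z'\in Q'$ we have $N(z)-N(x,\rho)\le X(z')$, and $N(z)\ge N(\operatorname{Re}z,8\rho)\ge N(x,\rho)-Cn_0$ by (N1) and (N4). Hence $\sup_QX\le\inf_{Q'}X+Cn_0$, and \eqref{eq:exp} applies with $Y=\inf_{Q'}X$. Since $|Q|=4|Q'|$, the $Q'$ are disjoint, and $\sum|Q|\le|B_\rho|$, part (a) gives (b).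
\end{proof}

\begin{lemma}\label{lem:line}
There is $c_2>0$ such that $\frac1{|I|}\int_I\exp\big(c_2(N(x,r)-N(x,|I|))\big)\,dx\le C$ for all intervals $I$ and $0<r\le|I|$.
\end{lemma}

\begin{proof}
Let $M_j$ be the supremum of $\frac1{|I|}\int_I(N(x,r)-N(x,|I|))^jdx$ over all $I$ and $0<r\le|I|$; $M_0=1$. With $R=|I|$, (N1) gives
\[
(N(x,r)-N(x,R))^j=\frac{3j}2\int_r^R(N(x,r)-N(x,t))^{j-1}n(x,t)\,\frac{dt}t .
\]
Fix $t\in[r,R]$ and cut $I$ into $\lceil R/t\rceil$ equal pieces $I'$; their length lies in $[t/2,t]$. By (N3), $\sup_{I'}n(\cdot,t)\le\frac C{|I'|}\int_{I'}n(\cdot,t)$. If $I''\supset I'$ has length $t$, then $\int_{I'}(N(x,r)-N(x,t))^{j-1}dx\le|I''|M_{j-1}\le2|I'|M_{j-1}$. Summing over the pieces and integrating in $t$,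
\[
M_j\le CjM_{j-1}\sup_I\frac1{|I|}\int_I\int_0^{|I|}n(x,t)\,\frac{dt}t\,dx .
\]
To bound the supremum, write
\[
\int_I\int_0^Rn\,\frac{dt}t\,dx=\int d\omega(w)\int_I\int_0^R(a_x(w)+t)^{-5/2}dt\,dx ,
\]
and let $x_I$ be the center of $I$. For $w=u+ih$ with $a_{x_I}(w)<4R$ the inner double integral is at most $\int_{\mathbb R}(|x-u|+|h|)^{-3/2}dx=4|h|^{-1/2}$, and $|h|^{-1/2}d\omega=d\nu$, so these $w$ contribute at most $4\nu\{a_{x_I}<4R\}\le CR$. For the other $w$ we have $a_x\ge a_{x_I}/2$ on $I$, and they contribute at most $CR^2\int_{a_{x_I}\ge4R}a_{x_I}^{-5/2}d\omega\le CR$. Thus $M_j\le C^jj!$, and the exponential series converges for small $c_2$.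
\end{proof}

\begin{remark}
The exponent $3/2$ lies between two natural choices that both fail. With the measure $|h|^\epsilon d\nu$ and the kernel $(a_x+y)^{-1-\epsilon}$, the proof of Lemma~\ref{lem:area} needs $(|u|+t)^{-1-\epsilon}$ to be integrable near $0$ in the plane, so $\epsilon<1$, and the proof of Lemma~\ref{lem:line} needs $\int_{\mathbb R}(|x|+|h|)^{-1-\epsilon}dx\le C|h|^{-\epsilon}$, so $\epsilon>0$.
\end{remark}

\section{Periodic truncation}\label{sec:trunc}

For $m\ge4$ let $\mathcal T_m$ be the set of $m$-periodic, $1$-Lipschitz functions $\Theta:\mathbb R\to[0,1]$ for which there are points $t_0<\dots<t_j=t_0+m$, $j\le4$, such that each $[t_{i-1},t_i]$ has length at most $2$, or $\Theta\equiv0$ on it, or $\Theta\equiv1$ on it. For $\Theta\in\mathcal T_m$ put $\tau=\Theta\circ N$, let $f^\tau$ be the normalized quasiconformal map with dilatation $\tau\mu$, let $\gamma^\tau=f^\tau|_{\mathbb R}$, and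
\[
\ell^\tau(x,r)=\log\frac{|\gamma^\tau(x+r)-\gamma^\tau(x)|}r\qquad(x\in\mathbb R,\ r>0).
\]

\begin{proposition}\label{prop:drift}
For $m\ge4$, $\Theta\in\mathcal T_m$, $x\in\mathbb R$ and $0<r<R$,
\[
|\ell^\tau(x,r)-\ell^\tau(x,R)|\le C\Big(1+\frac{N(x,r)-N(x,R)}m\Big),
\]
with $C$ independent of $m$ and $\Theta$.
\end{proposition}

\begin{proof}
The function $y\mapsto N(x,y)$ is continuous and strictly decreasing, and $[N(x,R),N(x,r)]$ meets at most $\frac{N(x,r)-N(x,R)}m+2$ of the periods $[t_0+im,t_0+(i+1)m]$. So $[r,R]$ splits into at most $4\big(\frac{N(x,r)-N(x,R)}m+2\big)$ intervals $[r',R']$ such that on $[p,q]=[N(x,R'),N(x,r')]$ we have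
\[
\text{(0) }\ \Theta\equiv0,\qquad\text{or (1) }\ \Theta\equiv1,\qquad\text{or (T) }\ q-p\le2 .
\]
It suffices to show that $D=\ell^\tau(x,R')-\ell^\tau(x,r')=D_{f^\tau}(x;x+r',x+R')$ satisfies $|D|\le C$ in each case. In cases (0) and (1) the range of depths $q-p$ may be as long as $m$; there $f^\tau$ is compared with the identity and with $F$, respectively, and the error is concentrated near the two ends of the range.

\emph{Preparation.} Let $\rho$ run over the numbers $2^jr'\in[r',R']$, $j\ge0$; the annuli $A_\rho$ cover $\mathcal R'=\{r'<|z-x|<R'\}$. Let $X_\rho(z)=|N(z)-N(x,\rho)|$ and $h_\rho=H(N(x,\rho))\ge0$, where $H(t)=\min(t-p,q-t)$. By (N3) the intervals $(N(x,2\rho),N(x,\rho))$ are disjoint, lie in $[p-C,q]$, and have length between $c\,n(x,\rho)$ and $C$; on each of them $H\le h_\rho+C$. Since $e^{-c_1H(t)}\le e^{-c_1(t-p)}+e^{-c_1(q-t)}$,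
\begin{equation}\label{eq:sums}
\sum_\rho e^{-c_1h_\rho}n(x,\rho)\le C\int_{p-C}^qe^{-c_1H(t)}dt\le C,\qquad\sum_\rho n(x,\rho)\le C(1+q-p).
\end{equation}
The interval of radius $h_\rho$ about $N(x,\rho)$ lies in $[p,q]$, and $c_1y\le e^{c_1y}-1$; hence for every $z\notin\mathbb R$
\begin{equation}\label{eq:tail}
\operatorname{dist}(N(z),[p,q])\le(X_\rho(z)-h_\rho)^+\le c_1^{-1}e^{-c_1h_\rho}(e^{c_1X_\rho(z)}-1).
\end{equation}

\emph{Case (0).} As $\Theta$ is $1$-Lipschitz and vanishes on $[p,q]$, we have $\tau(z)\le\operatorname{dist}(N(z),[p,q])$. By \eqref{eq:ann2}, \eqref{eq:tail}, Lemma~\ref{lem:area}(a) with $A_\rho\setminus\mathbb R\subset B_\rho$, and \eqref{eq:sums},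
\[
|D|\le C+C\sum_\rho\rho^{-2}\int_{A_\rho}\tau\,dm\le C+C\sum_\rho e^{-c_1h_\rho}n(x,\rho)\le C .
\]

\emph{Case (1).} Let $g=f^\tau\circ F^{-1}$ and $A=F(x)$. By (Q1), $\|\mu_g\|_\infty\le2k/(1+k^2)$ and $|\mu_g(F(z))|\le(1-\tau(z))/(1-k^2)$. By (Q2) for $F$, comparing $z$ with $x+|z-x|$, and by \eqref{eq:bilip},
\begin{equation}\label{eq:Fcircle}
|z-x|/(\lambda K)\le|F(z)-F(x)|\le\lambda|z-x|\qquad(z\in\mathbb C,\ x\in\mathbb R).
\end{equation}
Put $\hat r=\lambda r'$ and $\hat R=R'/(\lambda K)$. If $\hat r\ge\hat R$, then $R'/r'\le\lambda^2K$, and $|D|\le C$ because (Q2) for $f^\tau$ puts $|\gamma^\tau(x+R')-\gamma^\tau(x)|/|\gamma^\tau(x+r')-\gamma^\tau(x)|$ in $[1/\lambda,\eta(\lambda^2K)]$. Otherwise choose $w_1,w_2$ with $|w_1-A|=\hat r$, $|w_2-A|=\hat R$. By \eqref{eq:bilip}, $|F(x+r')-A|$ is comparable to $\hat r$, so by (Q2) for $g$ the number $|\gamma^\tau(x+r')-\gamma^\tau(x)|=|g(F(x+r'))-g(A)|$ is comparable to $|g(w_1)-g(A)|$; the same holds for $R'$, $\hat R$, $w_2$. Thus $|D-D_g(A;w_1,w_2)|\le C$,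 and \eqref{eq:ann2} gives
\[
|D|\le C+C\int_{\hat r<|w-A|<\hat R}|\mu_g|\,|w-A|^{-2}dm(w).
\]
By \eqref{eq:Fcircle} the annulus here lies in $F(\mathcal R')$, and $|w-A|\ge\rho/(\lambda K)$ on $F(A_\rho)$. If $Q\in\mathcal Q$ lies over $J$ and $x_Q\in J$, then \eqref{eq:Fcircle} puts $F(Q)$ in the disk of radius $9\lambda|J|$ about $F(x_Q)$, so $|F(Q)|\le C|Q|$. Also $|F(\mathbb R)|=0$. Therefore the integral is at most $C\sum_\rho\rho^{-2}\sum_{Q\cap A_\rho\ne\emptyset}|Q|\sup_Q(1-\tau)$. Now $1-\tau(z)\le\operatorname{dist}(N(z),[p,q])$, so \eqref{eq:tail}, Lemma~\ref{lem:area}(b) and \eqref{eq:sums} bound this by $C$.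

\emph{Case (T).} Here the quadratic error is bounded, but $\int_{\mathcal R'}|\mu||z-x|^{-2}dm$ need not be, so the linear term of \eqref{eq:ann1} must be estimated with its cancellation. On $A_\rho$ we have $|\mu|^2dm=|h|^{1/2}d\omega\le(2\rho)^{1/2}d\omega$ and $a_x+\rho\le4\rho$, so
\[
\int_{A_\rho}|\mu|^2|z-x|^{-2}dm\le C\rho^{-3/2}\omega(A_\rho)\le Cn(x,\rho),
\]
and $\int_{\mathcal R'}|\mu|^2|z-x|^{-2}dm\le C$ by \eqref{eq:sums}. For $t\in[r',R']$ let
\[
T(t)=\operatorname{Re}\int_{r'<|z-x|<t}\mu(z)(z-x)^{-2}dm .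
\]
By \eqref{eq:bilip}, $|D_F(x;x+r',x+t)|\le\log K$, so \eqref{eq:ann1} for $F$ gives $|T|\le C$ on $[r',R']$. By \eqref{eq:ann1} for $f^\tau$, $|D|\le C+|\operatorname{Re}\int_{\mathcal R'}\tau\mu(z-x)^{-2}dm|$. Write $\tau(z)=\phi(|z-x|)+E(z)$ with $\phi(t)=\Theta(N(x,t))$. On $A_\rho$, (N1) and (N3) give $|E|\le|N(z)-N(x,|z-x|)|\le X_\rho+Cn(x,\rho)$, and $c_1X_\rho\le e^{c_1X_\rho}-1$, so Lemma~\ref{lem:area}(a) and \eqref{eq:sums} give $\int_{\mathcal R'}|E||z-x|^{-2}dm\le C\sum_\rho n(x,\rho)\le C$. The radial part equals $\int_{r'}^{R'}\phi\,dT$ in polar coordinates, where $T$ is absolutely continuous with $T(r')=0$, and $\phi$ has total variation at most $q-p\le2$ because $N(x,\cdot)$ is monotone and $\Theta$ is $1$-Lipschitz. Integration by parts gives $|\int\phi\,dT|\le3\sup|T|\le C$.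
\end{proof}

\begin{remark}
The constant speed of $\gamma_P$ enters only through \eqref{eq:bilip}, in cases (1) and (T). For a constant $\Theta\in(0,1)$ the argument of case (T) yields the bound $C(1+N(x,r)-N(x,R))$, which is useless in combination with Lemma~\ref{lem:line} unless $C$ is small compared with $c_2$. The factor $1/m$ supplies this smallness.
\end{remark}

\begin{definition}
Let $K'\ge1$. A measurable $\psi:\mathbb R\to\mathbb C$ with $w=|e^\psi|\in L^2_{\mathrm{loc}}$ is \emph{$K'$-regular} if for every interval $I$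
\[
\int_Iw\le K'\Big|\int_Ie^\psi\Big|,\qquad\Big(\frac1{|I|}\int_Iw^2\Big)^{1/2}\le\frac{K'}{|I|}\int_Iw .
\]
\end{definition}

The notion is unchanged by adding constants to $\psi$. For real $\theta$, the function $i\theta$ is $K'$-regular if and only if \eqref{eq:ca} holds with $K=K'$.

\begin{proposition}\label{prop:trunc}
There are $m_0\ge4$, $K_1\ge1$ and $C_1$, depending only on $K,k,C_0$, such that for $m\ge m_0$ and $\Theta\in\mathcal T_m$ the pair $P^\tau=([\tau\mu^+],[\tau\mu^-])$ lies in $\widetilde T_C$, $\Lambda(P^\tau)$ is $K_1$-regular, and $\operatorname{dist}_{\mathrm{BMO}}(\operatorname{Re}\Lambda(P^\tau),L^\infty)\le C_1/m$.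
\end{proposition}

\begin{proof}
Write $\gamma=\gamma^\tau$, $\ell=\ell^\tau$, and for $I=[a,b]$ let $L_I=\log(|\gamma(b)-\gamma(a)|/|I|)$. By \eqref{eq:qsline}, $|\ell(x,|I|)-L_I|\le C$ for $x\in I$, so Proposition~\ref{prop:drift} gives a constant $C_3$ with
\begin{equation}\label{eq:ellI}
|\ell(x,r)-L_I|\le C_3\Big(1+\frac{N(x,r)-N(x,|I|)}m\Big)\qquad(x\in I,\ 0<r\le|I|).
\end{equation}
Let $m_0=\max(4,2C_3/c_2)$. By Lemma~\ref{lem:line}, for $m\ge m_0$,
\begin{equation}\label{eq:L2}
\frac1{|I|}\int_Ie^{2\ell(x,r)}dx\le Ce^{2L_I}\qquad(0<r\le|I|).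
\end{equation}
Cut $I$ into equal pieces $[x_j,x_{j+1}]$ of length $r$. By \eqref{eq:qsline}, $|\gamma(x_{j+1})-\gamma(x_j)|\le2\lambda re^{\ell(x,r)}$ for $x\in[x_j,x_{j+1}]$. Averaging over each piece and using \eqref{eq:L2},
\[
\sum_j|\gamma(x_{j+1})-\gamma(x_j)|\le2\lambda\int_Ie^{\ell(x,r)}dx\le C|I|e^{L_I}=C|\gamma(b)-\gamma(a)| .
\]
As $r\to0$ the left side tends to the length of $\gamma(I)$, so $\gamma(\mathbb R)$ is a chord-arc curve. Since $|\tau\mu|\le|\mu|$, the coefficient $\tau\mu$ is admissible, so $P^\tau\in\widetilde T_C$ and $\gamma=\gamma_{P^\tau}$ is locally absolutely continuous. With $w=|\gamma'|$ we get $\int_Iw\le C|\int_I\gamma'|$. Since $e^{\ell(x,r)}\to w(x)$ a.e., Fatou's lemma and \eqref{eq:L2} give $\frac1{|I|}\int_Iw^2\le Ce^{2L_I}\le C(\frac1{|I|}\int_Iw)^2$. By ($\Lambda$1), $\Lambda(P^\tau)$ is $K_1$-regular, and $\operatorname{Re}\Lambda(P^\tau)=\log w$ modulo constants.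

Let $Y_I(x)=\lim_{r\to0}N(x,r)-N(x,|I|)\ge0$. By Lemma~\ref{lem:line} and monotone convergence, $\frac1{|I|}\int_Ie^{c_2Y_I}\le C$. Letting $r\to0$ in \eqref{eq:ellI}, $|\log w-L_I|\le C_3(1+Y_I/m)$ a.e.\ on $I$. Averaging gives $|(\log w)_I-L_I|\le C$, so $|\log w-(\log w)_I|\le C_4+C_3Y_I/m$ with a constant $C_4$, and by Chebyshev's inequality
\[
|\{x\in I:|\log w-(\log w)_I|>t\}|\le Ce^{-c_2m(t-C_4)/C_3}|I| .
\]
For $t>t_0$, with $t_0$ independent of $I$, the right side is at most $e^{-c_2mt/(2C_3)}|I|$, and (B2) applies with $\epsilon=2C_3/(c_2m)$.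
\end{proof}

\begin{corollary}\label{cor:path}
Let $P\in\widetilde T_C$ be such that $\gamma_P$ has constant speed. There are $m_0,K_1,C_1$ such that for every $m\ge m_0$ there is a path $(P_t)_{t\in[0,1]}$ in $\widetilde T_C$ from $P$ to $0$ for which every $\Lambda(P_t)$ is $K_1$-regular and $\operatorname{dist}_{\mathrm{BMO}}(\operatorname{Re}\Lambda(P_t),L^\infty)\le C_1/m$.
\end{corollary}

\begin{proof}
If $\mu=0$ a.e., then $P=0$ and the constant path works. Otherwise, for $1\le b\le m-1$ let $V_b(y)=\max(0,\min(1,y,b+1-y))$ on $[0,m]$, extended $m$-periodically: $V_b$ rises on $[0,1]$, equals $1$ on $[1,b]$, falls on $[b,b+1]$, and vanishes on $[b+1,m]$. Let $\Theta_t$ run through $1-sV_1$ ($s$ from $0$ to $1$), then $1-V_b$ ($b$ from $1$ to $m-1$), then $s(1-V_{m-1})$ ($s$ from $1$ to $0$). In the first stage $\Theta_t\equiv1$ on $[2,m]$, and in the third $\Theta_t\equiv0$ on $[1,m-1]$, so all $\Theta_t$ lie in $\mathcal T_m$. As $|V_b-V_{b'}|\le|b-b'|$, the path is continuous in the supremum norm, and it joins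 $1$ to $0$. With $\tau_t=\Theta_t\circ N$, the distance between $\tau_t\mu^\pm$ and $\tau_{t'}\mu^\pm$ in the norm of (T) is at most $\|\Theta_t-\Theta_{t'}\|_\infty$ times the norm of $\mu^\pm$. So $P_t=P^{\tau_t}$ is continuous, and Proposition~\ref{prop:trunc} gives the rest.
\end{proof}

\section{Small perturbations and the branch of the logarithm}\label{sec:branch}

The second condition in the definition of regularity makes the first one stable under small perturbations in BMO.

\begin{lemma}\label{lem:pert}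
For $K'\ge1$ there is $\varepsilon(K')>0$ such that, if $\psi$ is $K'$-regular and $\|\xi\|_*\le\varepsilon(K')$, then for every interval $I$
\[
\text{\rm(a)}\ \int_I|e^\psi|\,|e^{\xi-\xi_I}-1|\le\frac18\Big|\int_Ie^\psi\Big|,\qquad\text{\rm(b)}\ \int_I|e^{\psi+\xi}|\le2K'\Big|\int_Ie^{\psi+\xi}\Big|.
\]
\end{lemma}

\begin{proof}
Let $w=|e^\psi|$ and $v=\xi-\xi_I$. From $|e^v-1|\le|v|e^{|v|}$, Cauchy--Schwarz and (B1),
\[
\frac1{|I|}\int_I|e^v-1|^2\le\Big(\frac1{|I|}\int_I|v|^4\Big)^{1/2}\Big(\frac1{|I|}\int_Ie^{4|v|}\Big)^{1/2}\le C\|\xi\|_*^2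
\]
if $\|\xi\|_*$ is below an absolute constant. Hence $\int_Iw|e^v-1|\le CK'\|\xi\|_*\int_Iw\le CK'^2\|\xi\|_*|\int_Ie^\psi|$, which gives (a). By (a), $|\int_Ie^{\psi+v}|\ge\frac78|\int_Ie^\psi|\ge\frac7{8K'}\int_Iw$ and $\int_I|e^{\psi+v}|\le\frac98\int_Iw$. Multiply by $|e^{\xi_I}|$ and use $\frac97\le2$.
\end{proof}

We now describe the branch chosen by $\Lambda$ geometrically, through the directions of chords. Let $\gamma:\mathbb R\to\mathbb C$ be injective and locally absolutely continuous with $\gamma'\ne0$ a.e. On the simply connected set $\mathbb R\times(0,\infty)$ choose a continuous branch $\mathcal A_\gamma(x,t)$ of $\arg(\gamma(x+t)-\gamma(x-t))$. For a.e.\ $x$ we have $(\gamma(x+t)-\gamma(x-t))/2t\to\gamma'(x)\ne0$, so by continuity in $t$ the limit $\mathcal A_\gamma(x,0^+)$ exists and is an argument of $\gamma'(x)$. The \emph{canonical logarithm} of $\gamma'$ is the measurable function modulo constants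
\[
\operatorname{can}(\gamma)=\log|\gamma'|+i\mathcal A_\gamma(\cdot,0^+).
\]
It is unchanged when $\gamma$ is replaced by $a\gamma+b$, $a\ne0$, and $\operatorname{can}(\mathrm{id})=0$.

\begin{lemma}\label{lem:branch}
Let $(\psi_s)_{s\in[0,1]}$ be $K'$-regular functions forming a continuous path in $\mathrm{BMO}(\mathbb R)$, and let $\gamma_s$ be locally absolutely continuous with $\gamma_s'=c_se^{\psi_s}$, $c_s\ne0$ constant. Then the class of $\operatorname{can}(\gamma_s)-\psi_s$ modulo constants is independent of $s$.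
\end{lemma}

\begin{proof}
Regularity gives $\int_I\gamma_s'\ne0$ for all $I$, so $\gamma_s$ is injective. By uniform continuity it suffices to compare $s,s'$ with $\|\xi\|_*\le\varepsilon(K')$, where $\xi=\psi_{s'}-\psi_s$. Write $\gamma=\gamma_s$, $\tilde\gamma=\gamma_{s'}$, so that $\tilde\gamma'=c\gamma'e^\xi$ with $c\ne0$. For $I=(x-t,x+t)$, Lemma~\ref{lem:pert}(a) gives $\int_I\tilde\gamma'=ce^{\xi_I}(1+z)\int_I\gamma'$ with $|z|\le\frac18$. Hence $\mathcal A_{\tilde\gamma}-\mathcal A_\gamma-\operatorname{Im}\xi_I-\arg c$ lies within $\pi/6$ of $2\pi j$ for some integer $j$. This expression is continuous in $(x,t)$, so $j$ is constant. Let $t\to0$ at a Lebesgue point $x$ of $\xi$ where both limits exist: $\mathcal A_{\tilde\gamma}(x,0^+)-\mathcal A_\gamma(x,0^+)-\operatorname{Im}\xi(x)-\arg c$ lies within $\pi/6$ of $2\pi j$. For a.e.\ $x$ it also lies in $2\pi\mathbb Z$, because $\tilde\gamma'=c\gamma'e^\xi$; so it equals $2\pi j$. The real parts satisfy $\log|\tilde\gamma'|-\log|\gamma'|-\operatorname{Re}\xi=\log|c|$.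 Thus $\operatorname{can}(\tilde\gamma)-\operatorname{can}(\gamma)=\xi$ modulo constants.
\end{proof}

\begin{proposition}\label{prop:can}
\begin{itemize}
\item[(a)] If $P\in\widetilde T_C$ and $\gamma_P$ has constant speed, then $\Lambda(P)=\operatorname{can}(\gamma_P)$.
\item[(b)] If $i\theta\in Z$, then $\operatorname{can}(g_\theta)=i\theta$.
\item[(c)] If $i\theta\in\widehat Z$, then $\operatorname{can}(g_\theta)\in Z$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Apply Lemma~\ref{lem:branch} to $\Lambda(P_t)$ and $\gamma_{P_t}$ along a path from Corollary~\ref{cor:path}, using ($\Lambda$1) and ($\Lambda$2); at $P_1=0$ we have $\operatorname{can}(\mathrm{id})-\Lambda(0)=0$. (b) If $i\theta=\Lambda(P)$, then $g_\theta$ is an affine image of the constant-speed map $\gamma_P$, and (a) applies. (c) By Lemma~\ref{lem:exist}, $g_\theta=a\gamma_P+b$ with $P\in\widetilde T_C$, so $\operatorname{can}(g_\theta)=\Lambda(P)$ by (a), and its real part is $\log|g_\theta'|=0$.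
\end{proof}

\begin{remark}\label{rem:poly}
In Example~\ref{ex:poly}, consider two adjacent edges with directions $\theta_-,\theta_+$, $|\theta_+-\theta_-|=\pi/2$. On the convex set of $(x,t)$ for which $[x-t,x+t]$ lies in the union of their parameter intervals, the chord is a nonnegative combination of $e^{i\theta_\pm}$, so $\mathcal A_{g_\theta}-2\pi j$ lies between $\theta_-$ and $\theta_+$ with a constant integer $j$. Hence $\mathcal A_{g_\theta}(\cdot,0^+)-\theta=2\pi j$ on both edges. Passing from edge to edge, $\operatorname{can}(g_\theta)=i\theta$, and $i\theta\in Z$ by part (c).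
\end{remark}

\section{A sign function adapted to bounded data}\label{sec:sign}

\begin{lemma}\label{lem:sign}
Let $\Phi:\mathbb R\to\mathbb C^d$ be measurable with $|\Phi|\le L$ in the maximum norm of $\mathbb C^d$, and let $\delta>0$, $0<\beta\le L$. There is a measurable $\sigma:\mathbb R\to\{\pm1\}$ such that every interval $I$ satisfies one of
\begin{itemize}
\item[(G)] $\frac1{|I|}\int_I|\Phi-c|\le\delta$ for some $c\in\mathbb C^d$ with $|c|\le L$;
\item[(S)] $|\int_I\sigma\Phi|\le\beta|I|$.
\end{itemize}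
\end{lemma}

The idea is to cover $\mathbb R$ by intervals $J$ on which $\Phi$ is almost constant in the mean and to let $\sigma$ be $+1$ on the left half and $-1$ on the right half of each. This gives (S) for unions of such $J$. Two kinds of intervals remain. Subintervals of $J$ on which $\Phi$ is far from the constant fill only a small part of $J$, and there the construction is repeated. Intervals that straddle an endpoint of $J$ and are not much longer than $J$ are handled by choosing the endpoints where a maximal function is small.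

\begin{proof}
Let $A=4L/\beta\ge4$, and choose $\delta_1>0$ with $\delta_1<\delta/4$ and $\delta_1+4L\delta_1/\delta\le\beta/2$. A closed interval $J=[p,q]$ with $|J|\le1$ is \emph{good}, with constant $c_J$, $|c_J|\le L$, if $d_J=|\Phi-c_J|$ satisfies
\begin{itemize}
\item[(i)] $\int_Jd_J\le\delta_1|J|$;
\item[(ii)] $\frac1{|I'|}\int_{I'}d_J\le\delta$ for every interval $I'$ with $|I'|\le A|J|$ that contains $p$ or $q$.
\end{itemize}
We use the weak type bound $|\{Mf>\delta\}|\le\frac2\delta\|f\|_1$ for the uncentered maximal function $Mf(y)=\sup_{I'\ni y}\frac1{|I'|}\int_{I'}|f|$ on $\mathbb R$.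

\emph{Almost every point is interior to arbitrarily short good intervals.} Let $x$ be a Lebesgue point of $\Phi$ with $|\Phi(x)|\le L$, and let $r\le\frac12$ be so small that $\int_G|\Phi-\Phi(x)|\le\delta_1r$, where $G=[x-8Ar,x+8Ar]$. The set where $M(|\Phi-\Phi(x)|\mathbf 1_G)>\delta$ has measure at most $2\delta_1r/\delta<r/2$, so there are $p\in[x-r,x-\frac r2]$ and $q\in[x+\frac r2,x+r]$ outside it. For $J=[p,q]$ we have $r\le|J|\le2r$, which gives (i) with $c_J=\Phi(x)$. Intervals $I'$ as in (ii) have length at most $2Ar$ and lie in $G$, which gives (ii).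

\emph{Construction.} By Vitali's covering theorem, applied in each set $U\cap(i,i+1)$, $i\in\mathbb Z$, every open set $U$ has a countable disjoint family $\mathcal J(U)$ of good intervals contained in $U$ that covers $U$ up to a null set. For a good $J$ let $O_J$ be the union of all open intervals $I'\subset J$ with $\frac1{|I'|}\int_{I'}d_J>\delta$. By the weak type bound and (i), $|O_J|\le2\delta_1|J|/\delta\le\frac12|J|$. Start with $U=\mathbb R$. For $J\in\mathcal J(U)$ put $\sigma=+1$ on the left half of $J$ and $\sigma=-1$ on the right half, outside $O_J$; on each component $U'$ of $O_J$ repeat with $U'$ in place of $U$. After $j$ steps the part of a first-level interval where $\sigma$ is still undefined has, up to a null set, at most $2^{-j}$ of its measure. So $\sigma$ is defined a.e.; put $\sigma=1$ elsewhere. For each $J$ that occurs, $\sigma$ differs from a function of mean zero on $J$ only on $O_J$, by at most $2$, so $|\int_J\sigma|\le2|O_J|$ and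
\begin{equation}\label{eq:cancel}
\Big|\int_J\sigma\Phi\Big|\le\int_Jd_J+2L|O_J|\le\Big(\delta_1+\frac{4L\delta_1}\delta\Big)|J|\le\frac\beta2|J| .
\end{equation}

\emph{The dichotomy.} We may assume that $I=[a,b]$ is closed; let $I^\circ=(a,b)$. Put $U_0=\mathbb R$ and descend through $U_0\supset J_1\supset U_1\supset J_2\supset\cdots$, where $J_{i+1}\in\mathcal J(U_i)$ contains $I$ and $U_i$ is a component of $O_{J_i}$ containing $I^\circ$, as long as such sets exist. Since $|J_1|\le1$ and $|J_{i+1}|\le|U_i|\le\frac12|J_i|$, the descent stops.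

Suppose it stops at $J=J_i$. Then $I\subset J$, and the connected set $I^\circ$ lies in no component of $O_J$, so $I^\circ\not\subset O_J$. By the definition of $O_J$, $\frac1{|I|}\int_Id_J\le\delta$, which is (G).

Suppose it stops at $U=U_i$. Then $I^\circ\subset U$, so $\mathcal J(U)$ covers $I$ up to a null set, and $I$ is contained in no $J\in\mathcal J(U)$. By \eqref{eq:cancel} the $J\subset I$ contribute at most $\frac\beta2|I|$ to $|\int_I\sigma\Phi|$. Let $J=[p,q]\in\mathcal J(U)$ be another interval meeting $I$ in positive measure. If $p<a$, then $a<q$, and $q<b$ because $I\not\subset J$; the case $q>b$ is symmetric. So $J$ contains an endpoint of $I$ in its interior, whence there are at most two such $J$, and $I$ contains an endpoint of $J$. If $|J\cap I|\le|I|/A$ for each of them, they contribute at most $2L|I|/A=\frac\beta2|I|$, and (S) holds. If $|J\cap I|>|I|/A$ for one of them, then $|I|\le A|J|$, and (ii) gives (G).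
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $i\theta_0\in Z$ with $\theta_0$ real, and $P=\Lambda^{-1}(i\theta_0)$. Then $\gamma_P$ has constant speed and $\theta_0$ satisfies \eqref{eq:ca} for some $K$. We join $i\theta_0$ to $0$ in $Z$. Let $m_0,K_1,C_1$ be as in Corollary~\ref{cor:path} and put $\varepsilon_1=\varepsilon(K_1)/4$. Since $K_1$ and $C_1$ do not depend on $m$, we can choose $m\ge m_0$ with $2C_1/m\le\varepsilon_1$; this order of choices is the point of the first half of the proof. Let $(P_t)$ be the corresponding path and $\psi_t=\Lambda(P_t)$, a continuous path of $K_1$-regular classes from $i\theta_0$ to $0$.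

\subsection*{Step 1: bounded real parts}
Choose $0=t_0<\dots<t_l=1$ with $\|\psi_{t_{j+1}}-\psi_{t_j}\|_*\le\varepsilon_1$. Write, modulo constants,
\[
\psi_{t_j}=b_j+v_j+i\theta_j
\]
with real functions $b_j,v_j,\theta_j$, where $b_j$ is bounded and $\|v_j\|_*\le\varepsilon_1$; at the ends take $b_0=v_0=0$ with the given $\theta_0$, and $b_l=v_l=\theta_l=0$. Real and imaginary parts do not increase $\|\cdot\|_*$, so $\|\theta_{j+1}-\theta_j\|_*\le\varepsilon_1$ and $\|b_{j+1}-b_j\|_*\le3\varepsilon_1$. Consider the polygonal family that runs, for $j=0,\dots,l-1$ and $s\in[0,1]$, successively through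
\[
\text{(A)}\ \ b_j+s(b_{j+1}-b_j)+i\theta_j,\qquad\text{(B)}\ \ b_{j+1}+i\big(\theta_j+s(\theta_{j+1}-\theta_j)\big).
\]
The function (A) equals $\psi_{t_j}-v_j+s(b_{j+1}-b_j)$, a perturbation of norm at most $4\varepsilon_1=\varepsilon(K_1)$, and (B) equals $\psi_{t_{j+1}}-v_{j+1}-i(1-s)(\theta_{j+1}-\theta_j)$, a perturbation of norm at most $2\varepsilon_1$. By Lemma~\ref{lem:pert}(b), every member $B+iT$ of the family satisfies $|\int_Ie^{B+iT}|\ge\frac1{2K_1}\int_Ie^B$ for all $I$.

Let $M=\max_j\sup|b_j|$, so that $|B|\le M$, and put $\alpha=\arccos e^{B-M}\in[0,\alpha_{\max}]$ with $\alpha_{\max}=\arccos e^{-2M}<\pi/2$. Then $\cos\alpha\,e^{iT}=e^{-M}e^{B+iT}$, so $|\int_I\cos\alpha\,e^{iT}|\ge e^{-2M}|I|/(2K_1)$. At both ends of the family $B=0$, so $\alpha$ is the constant $\arccos e^{-M}$. Prepend a piece with $T=\theta_0$ and constant $\alpha$ increasing from $0$ to $\arccos e^{-M}$, on which $|\int_I\cos\alpha\,e^{iT}|\ge e^{-M}|I|/K$. Append a piece with $T=0$ and constant $\alpha$ decreasing to $0$,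 on which $|\int_I\cos\alpha\,e^{iT}|\ge e^{-M}|I|$. We obtain real functions $(T_s,\alpha_s)_{s\in[0,1]}$ from $(\theta_0,0)$ to $(0,0)$ with $T_s$ continuous in BMO, $\alpha_s$ continuous in $L^\infty$ (the function $y\mapsto\arccos e^{y-M}$ is uniformly continuous on $[-M,M]$), $0\le\alpha_s\le\alpha_{\max}$, and, for some $\kappa_0>0$,
\begin{equation}\label{eq:lower}
\Big|\int_I\cos\alpha_s\,e^{iT_s}\Big|\ge\kappa_0|I|\qquad\text{for all intervals $I$ and all }s .
\end{equation}

\subsection*{Step 2: one zigzag for the whole path}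
The sign function must not depend on $s$, since changing it is discontinuous in BMO. We therefore adapt it to finitely many values of $s$ at once and use Lemma~\ref{lem:pert} in between. Let $\kappa_1=\frac12\min(\kappa_0,\cos\alpha_{\max})\le\frac12$. Choose $s_1,\dots,s_e\in[0,1]$ such that for every $s$ there is $j$ with $\|T_s-T_{s_j}\|_*+2\|\alpha_s-\alpha_{s_j}\|_\infty\le\varepsilon(1/\kappa_1)$. Apply Lemma~\ref{lem:sign} to
\[
\Phi=\big(e^{iT_{s_j}},\ \alpha_{s_j},\ e^{iT_{s_j}}\sin\alpha_{s_j}\big)_{j=1}^e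
\]
with $L=2$, $\beta=\min(\kappa_0/2,1)$, and $\delta\in(0,1)$ so small that $(1-\delta)\cos\alpha_{\max}-3\delta\ge\frac12\cos\alpha_{\max}$. With the resulting $\sigma$ set
\[
W_s=T_s+\sigma\alpha_s .
\]
Then $\|W_s-W_{s'}\|_*\le\|T_s-T_{s'}\|_*+2\|\alpha_s-\alpha_{s'}\|_\infty$, so $s\mapsto iW_s$ is a continuous path in $i\,\mathrm{BMO}(\mathbb R)$ from $i\theta_0$ to $0$.

We claim that $|\int_Ie^{iW_{s_j}}|\ge\kappa_1|I|$ for all $I$ and $j$. Write $T=T_{s_j}$, $\alpha=\alpha_{s_j}$. If (S) holds for $I$, then \eqref{eq:zigzag} and \eqref{eq:lower} give $|\int_Ie^{i(T+\sigma\alpha)}|\ge(\kappa_0-\beta)|I|\ge\frac{\kappa_0}2|I|$. If (G) holds, there are constants $c,a$ with $|c|\le2$, $\frac1{|I|}\int_I|e^{iT}-c|\le\delta$ and $\frac1{|I|}\int_I|\alpha-a|\le\delta$. The first inequality forces $|c|\ge1-\delta$, and we may take $a\in[0,\alpha_{\max}]$, since projecting $a$ onto this interval does not increase $|\alpha-a|$. The function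
\[
e^{iT}e^{i\sigma\alpha}-ce^{i\sigma a}=(e^{iT}-c)e^{i\sigma\alpha}+c(e^{i\sigma\alpha}-e^{i\sigma a})
\]
has mean modulus at most $\delta+2\delta$ over $I$, and $\operatorname{Re}e^{i\sigma a}=\cos a\ge\cos\alpha_{\max}$. Hence
\[
\Big|\int_Ie^{i(T+\sigma\alpha)}\Big|\ge|c|\Big|\int_Ie^{i\sigma a}\Big|-3\delta|I|\ge\big((1-\delta)\cos\alpha_{\max}-3\delta\big)|I|\ge\tfrac12\cos\alpha_{\max}\,|I| .
\]
This is where $\alpha_{\max}<\pi/2$, that is, the boundedness of the real parts, is used. The claim says that $iW_{s_j}$ is $(1/\kappa_1)$-regular. For arbitrary $s$ pick $j$ with $\|W_s-W_{s_j}\|_*\le\varepsilon(1/\kappa_1)$; Lemma~\ref{lem:pert}(b) gives $|\int_Ie^{iW_s}|\ge\frac{\kappa_1}2|I|$ for all $I$. Thus every $iW_s$ lies in $\widehat Z$ and is $(2/\kappa_1)$-regular.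

\subsection*{Step 3: the path lies in $Z$}
By Lemma~\ref{lem:branch}, applied to $iW_s$ and $g_{W_s}$, the class $\operatorname{can}(g_{W_s})-iW_s$ is independent of $s$. At $s=1$ we have $W_1=0$ and $g_{W_1}=\mathrm{id}$, so the class is $0$. By Proposition~\ref{prop:can}(c), $iW_s=\operatorname{can}(g_{W_s})\in Z$ for all $s$. So every point of $Z$ is joined to $0$ by a path in $Z$. \qed

\section{Proof of Theorem~\ref{thm:comp}}\label{sec:comp}

Let $i\theta\in\widehat Z$ and let $\tilde\theta=\mathcal A_{g_\theta}(\cdot,0^+)$. By Proposition~\ref{prop:can}(c), $i\tilde\theta=\operatorname{can}(g_\theta)\in Z$; in particular $\tilde\theta\in\mathrm{BMO}(\mathbb R)$. Both $\theta$ and $\tilde\theta$ are arguments of $g_\theta'$ a.e., so $n=(\theta-\tilde\theta)/2\pi$ is integer-valued and in BMO, and $i\theta\in Z+2\pi in$. Conversely, $Z+2\pi in\subset\widehat Z$, because $Z\subset\widehat Z$ and adding $2\pi n$ to $\theta$ does not change $g_\theta$.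

Suppose $i\theta_1+2\pi in_1=i\theta_2+2\pi in_2$ modulo constants, with $i\theta_1,i\theta_2\in Z$ and $n_1,n_2$ integer-valued. Then $e^{i\theta_1}=ce^{i\theta_2}$ with $|c|=1$, so $g_{\theta_1}=cg_{\theta_2}$, and Proposition~\ref{prop:can}(b) gives $i\theta_1=\operatorname{can}(g_{\theta_1})=\operatorname{can}(g_{\theta_2})=i\theta_2$ modulo constants. Hence $n_1-n_2$ is constant. So $\widehat Z$ is the disjoint union of the sets $Z+2\pi in$ over the classes of $n$. They are open in $i\,\mathrm{BMO}(\mathbb R)$ by ($\Lambda$3) and connected by Theorem~\ref{thm:main}. The members of a partition of a space into open connected sets are its components, and $0=\Lambda(0)\in Z$. \qed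

\begin{thebibliography}{9}

\bibitem{FKP} Fefferman, Kenig and Pipher, Ann. of Math., 1991.

\bibitem{GJ} Garnett and Jones, Ann. of Math., 1978.

\bibitem{JK} Jerison and Kenig, Math. Scand., 1982.

\bibitem{M} Katsuhiko Matsuzaki, \emph{Simultaneous uniformization of chord-arc curves and BMO Teichm\"uller space}, arXiv:2410.06635 (2024).

\bibitem{SW} Shen and Wei, Adv. Math., 2013.

\end{thebibliography}
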